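\title{No acute tetrahedron is gentile}

\begin{abstract}
A figure is gentile if it can be subdivided into two or more figures similar to it. We prove the conjecture that no acute tetrahedron is gentile. The obstruction is local. If a wedge whose angle is the smallest dihedral angle of an acute tetrahedron $T$ is filled, near its axis, by tetrahedra similar to $T$, then no tile has an edge in the interior of the axis. At an endpoint of such an edge the tiles would dissect a spherical lune into vertex triangles of $T$, and a count of angles along one arc of this dissection, followed by a trigonometric estimate, rules this out. The proof tolerates some right dihedral angles, but ``acute'' cannot be replaced by ``non-obtuse''.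
\end{abstract}

\section{Introduction}\label{sec:intro}

A figure $T$, that is, a set of points in Euclidean space, is an \emph{$r$-gentile} if it admits an \emph{$r$-gentiling}: a subdivision into $r\ge2$ figures $T_1,\dots,T_r$, the \emph{tiles}, each similar to $T$. It is \emph{gentile} if it is an $r$-gentile for some $r\ge2$. We deal with tetrahedra, which are always closed and non-degenerate. A subdivision, or tiling, is a family of closed tiles with pairwise disjoint interiors whose union is the figure. Mirror images count as similar. The tiles may have different sizes and need not meet face to face. A tetrahedron is \emph{acute} if all six of its dihedral angles are less than $\pi/2$.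

In the plane every triangle is a $4$-gentile: join the midpoints of the sides. At each midpoint three tiles meet, and they fit because the three angles of a triangle add up to $\pi$. In space the same construction cuts four half-size copies off the corners of a tetrahedron and leaves an octahedron, so nothing comes for free. Still, gentile tetrahedra exist. In the following example, and once more below, we use that two facets with inward normals $n,n'$ meet at the dihedral angle $\theta$ given by $\cos\theta=-\,n\cdot n'/(|n|\,|n'|)$.

\begin{example}\label{ex:cube}
Let $T_0=\{0\le x_1\le x_2\le x_3\le1\}$. The inward normals of its facets are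
\[
n_1=(1,0,0),\quad n_2=(-1,1,0),\quad n_3=(0,-1,1),\quad n_4=(0,0,-1),
\]
so the dihedral angle is $\pi/4$ for the pairs of facets $12$ and $34$, it is $\pi/3$ for the pair $23$, and it is $\pi/2$ for the pairs $13$, $14$, $24$. Consider the cells
\[
v+\{0\le x_{\sigma(1)}\le x_{\sigma(2)}\le x_{\sigma(3)}\le1\},\qquad v\in\mathbb Z^3,\ \sigma\in S_3 .
\]
They are congruent to $T_0$ and they tile space: $v$ records the integer parts of the coordinates of a point and $\sigma$ the order of the fractional parts. In the interior of a cell the fractional parts are nonzero and distinct, so no plane $x_i=k$ or $x_i-x_j=k$ with $k\in\mathbb Z$ meets it. For a positive integer $n$ the tetrahedron $nT_0$ is bounded by planes of this family, so it is a union of cells, and by volume there are $n^3$ of them. Taking $n=2$, we see that $T_0$ is an $8$-gentile.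
\end{example}

Right angles make this example work: along a tile edge that lies inside a facet of the big tetrahedron the dihedral angles of the tiles must add up to $\pi$, and two right angles do. Two acute angles do not, so in a gentiling of an acute tetrahedron at least three tiles would have to meet along every such edge. This crowding suggests that acute tetrahedra are never gentile. It is known that no acute tetrahedron is an $r$-gentile for any $r<9$, and the conjecture that there are no gentile acute tetrahedra at all is posed in Haverkort's paper \cite{Haverkort}. We prove the conjecture. The proof is self-contained and does not use the result for $r<9$.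

\begin{theorem}\label{thm:main}
No acute tetrahedron is gentile.
\end{theorem}

By Example~\ref{ex:cube}, ``acute'' cannot be relaxed to ``all dihedral angles at most $\pi/2$''.

A gentiling can be substituted into its own tiles, so a gentile tetrahedron has gentilings with arbitrarily small tiles. It is therefore enough to find one place where small tiles cannot fit, and the tightest place is an edge with the smallest dihedral angle. To state the local result we need some terms. A \emph{wedge of angle $\theta<\pi$} is the intersection of two closed half-spaces whose bounding planes meet in a line, the \emph{axis}, at interior angle $\theta$. Two distinct edges of a tetrahedron are \emph{adjacent} if they share a vertex and \emph{opposite} otherwise. For a segment $e$ we write $e^\circ$ for its relative interior, the segment without its endpoints; for a line $e$ we put $e^\circ=e$. A tiling of a set $K$ is \emph{locally finite} if every point of $K$ has a neighborhood that meets only finitely many tiles. The smallest dihedral angle of a tetrahedron $T$ is denoted by $m(T)$. The proof uses less than acuteness, namely the following hypothesis.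

\begin{quote}
\textbf{(H)} All dihedral angles of $T$ are at most $\pi/2$, and for every edge with dihedral angle $m(T)$ the four adjacent edges have dihedral angles less than $\pi/2$.
\end{quote}

Every acute tetrahedron satisfies (H). Under (H) we have $m(T)<\pi/2$, because an edge adjacent to one of angle $m(T)$ has an angle in $[m(T),\pi/2)$.

\begin{theorem}[local obstruction]\label{thm:local}
Let $T$ satisfy \textup{(H)}. Let $K\subset\mathbb R^3$, and let $e$ be a segment or a line such that near every point of $e^\circ$ the set $K$ coincides with a wedge of angle $m(T)$ with axis along $e$. If $K$ is tiled, locally finitely, by tetrahedra similar to $T$, then no tile has an edge contained in $e^\circ$.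
\end{theorem}

\begin{corollary}\label{cor:main}
Let $T$ satisfy \textup{(H)}.
\begin{itemize}
\item[(i)] $T$ is not gentile.
\item[(ii)] If a convex polyhedron has an edge with dihedral angle $m(T)$ and is dissected into finitely many tetrahedra similar to $T$, then that edge consists of at most two tile edges.
\item[(iii)] An infinite wedge of angle $m(T)$ has no locally finite tiling by tetrahedra similar to $T$.
\end{itemize}
\end{corollary}

Theorem~\ref{thm:main} is the acute case of Corollary~\ref{cor:main}(i). The tetrahedron $T_0$ violates (H), since the edge $12$ of angle $\pi/4$ is adjacent to the edge $13$ of angle $\pi/2$. On the other hand, (H) does admit tetrahedra with a right angle.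

\begin{example}\label{ex:H}
Let $P,Q=(\pm1,0,0)$ and $R,U=(0,\pm\frac13,1)$. The faces $PQR$, $PQU$, $PRU$, $QRU$ have inward normals $(0,-1,\frac13)$, $(0,1,\frac13)$, $(-1,0,-1)$, $(1,0,-1)$. The cosine of the dihedral angle is $\frac{1-1/9}{10/9}=\frac45$ at $PQ$, it is $0$ at $RU$, and it is $\frac{1/3}{\sqrt2\,\sqrt{10/9}}=\frac1{\sqrt{20}}$ at the other four edges; the angles are about $36.9^\circ$, exactly $90^\circ$, and about $77^\circ$. The smallest angle occurs only at $PQ$, and the four adjacent edges are acute. So (H) holds, the tetrahedron is not acute, and by Corollary~\ref{cor:main} it is not gentile.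
\end{example}

Section~\ref{sec:sphere} collects the spherical trigonometry. Section~\ref{sec:edge} describes how tiles meet the axis and derives the corollary from Theorem~\ref{thm:local}. The proof of Theorem~\ref{thm:local} fills Sections~\ref{sec:lune}--\ref{sec:last}: a tile edge on the axis gives a dissection of a spherical lune, a count of angles singles out one triangle of that dissection, and this triangle turns out to be too long for its place.

\section{Vertex triangles}\label{sec:sphere}

Let $\tau$ be a tetrahedron and $z\in\tau$. The \emph{tangent cone} of $\tau$ at $z$ is the union of the rays from $z$ through points of $\tau$; in a small ball around $z$ it coincides with $\tau$. It is the whole space, a half-space, or a wedge whose angle is a dihedral angle of $\tau$, according as $z$ lies in the interior of $\tau$, in the relative interior of a face, or in the relative interior of an edge. If $z$ is a vertex, the tangent cone has three faces, and the unit vectors pointing from $z$ into it form a spherical triangle, the \emph{vertex triangle} of $\tau$ at $z$. Its corners are the directions of the three edges at $z$, its angles are the dihedral angles at these edges, and its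 sides are the face angles at $z$. Similar tetrahedra have congruent vertex triangles.

All spherical triangles in this paper arise in this way, so their sides and angles lie in $(0,\pi)$. Let such a triangle have angles $A,B,C$ and opposite sides $s_A,s_B,s_C$. We use three textbook facts: the angle sum satisfies $A+B+C>\pi$; the law of sines, $\sin s_A/\sin A=\sin s_B/\sin B=\sin s_C/\sin C$; and the law of cosines for angles, $\cos A=-\cos B\cos C+\sin B\sin C\cos s_A$, which we write as
\begin{equation}\label{eq:cos}
\cos s_A=\frac{\cos A}{\sin B\sin C}+\cot B\cot C .
\end{equation}
Hypothesis (H) controls angles, and \eqref{eq:cos} turns this into control of sides.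

\begin{lemma}\label{lem:sphere}
Suppose that $A<\pi/2$.
\begin{itemize}
\item[(a)] We have $\cos s_A>\cot B\cot C$.
\item[(b)] If $B<\pi/2$ and $C\le\pi/2$, then $s_A<A$.
\item[(c)] If $B,C<\pi/2$, then a larger angle lies opposite a larger side.
\item[(d)] If $B,C\le\beta\le\pi/2$, then $1+\cos s_A\ge\dfrac{1+\cos A}{\sin^2\beta}$.
\end{itemize}
\end{lemma}

\begin{proof}
The first term on the right of \eqref{eq:cos} is positive, which gives (a). In (b) we have $\sin B\sin C<1$ and $\cot B\cot C\ge0$, so $\cos s_A>\cos A$. In (c) part (b) applies to each side, so all sides and angles lie in $(0,\pi/2)$, where the sine increases, and the law of sines gives the claim. In (d) we have $\sin B,\sin C\le\sin\beta$ and $\cot B,\cot C\ge\cot\beta\ge0$, so $\cos s_A\ge\cos A/\sin^2\beta+\cot^2\beta$; add $1$ and use $1+\cot^2\beta=1/\sin^2\beta$.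
\end{proof}

A \emph{lune of angle $\theta<\pi$} is the set of unit vectors pointing from a point of the axis into a wedge of angle $\theta$. It is the intersection of two closed hemispheres, and it is bounded by two great semicircles joining two antipodal \emph{apices}. When a lune is dissected into finitely many triangles, we count angles at a point $y$ as follows. A triangle containing $y$ contributes its angle if $y$ is a corner, $\pi$ if $y$ is in the relative interior of a side, and $2\pi$ if $y$ is an interior point. The contributions add up to $2\pi$ at an interior point of the lune and to $\pi$ at a boundary point other than an apex.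

\section{Tiles along the sharpest edge}\label{sec:edge}

The smallest dihedral angle is special because a wedge of that angle cannot be shared: away from tile vertices, one tile fills it.

\begin{lemma}\label{lem:axis}
Let $T$, $K$, $e$ and the tiling be as in Theorem~\ref{thm:local}. Let $z\in e^\circ$, and let $W$ be the wedge that coincides with $K$ near $z$.
\begin{itemize}
\item[(a)] The tangent cones at $z$ of the finitely many tiles containing $z$ have pairwise disjoint interiors, and their union is $W$.
\item[(b)] If $z$ lies in a tile $\tau$ and is not a vertex of $\tau$, then the tangent cone of $\tau$ at $z$ is $W$, the point $z$ is in the relative interior of an edge of $\tau$ that lies on the line of $e$ and has dihedral angle $m(T)$, and no other tile contains $z$.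
\end{itemize}
\end{lemma}

\begin{proof}
(a) The tiles are closed and the tiling is locally finite, so a small ball around $z$ meets only the finitely many tiles that contain $z$. In a smaller ball $K$ coincides with $W$ and each of these tiles coincides with its tangent cone. So the statement holds inside that ball, and it extends by scaling about $z$.

(b) Every line contained in $W$ is parallel to the axis: any other line would project, along the axis, to a line inside a plane angle less than $\pi$. Hence $W$ contains no half-space, and the tangent cone of $\tau$ at $z$, which lies in $W$, is a wedge $W'$ whose angle is a dihedral angle of $T$. The axis of $W'$ is a line through $z$ in $W$, so it is the axis of $W$. Now $W'\subset W$ have the same axis, and the angle of $W'$ is at least $m(T)$, so $W'=W$. By (a) there is no room for the tangent cone of a second tile.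
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}, given Theorem~\ref{thm:local}]
Near a point in the relative interior of one of its edges, a convex polyhedron coincides with a wedge whose angle is the dihedral angle at that edge. So in all three parts Lemma~\ref{lem:axis} and Theorem~\ref{thm:local} apply.

(i) Suppose that $T$ has an $r$-gentiling with tiles $f_i(T)$, where $f_i$ is a similarity of ratio $\mu_i$. Comparing volumes gives $\sum\mu_i^3=1$, so $\mu=\max\mu_i<1$ because $r\ge2$. Replace each tile $f_i(T)$ by the tiles $f_i(f_j(T))$, $j=1,\dots,r$, and iterate. After $n$ rounds all tiles have diameter at most $\mu^n\operatorname{diam}T$. Let $e$ be an edge of $T$ of angle $m(T)$, and take a gentiling whose tiles have diameter less than $|e|/3$. The middle third of $e$ contains a point $z$ that is not a tile vertex. By Lemma~\ref{lem:axis}(b), $z$ lies on a tile edge along the line of $e$. This edge is shorter than $|e|/3$, so it is contained in $e^\circ$, contrary to Theorem~\ref{thm:local}.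

(ii) Let $K$ be the polyhedron and $e$ the edge. Let $z_0,z_1,\dots,z_{s+1}$ be, in order along $e$, one endpoint of $e$, the tile vertices in $e^\circ$, and the other endpoint. Take a point $y$ strictly between $z_{i-1}$ and $z_i$. By Lemma~\ref{lem:axis}(b) it lies in exactly one tile, in the relative interior of an edge $\varepsilon$ on the line of $e$. This line lies in a supporting plane that meets $K$ exactly in $e$, so $\varepsilon\subset e$, and the endpoints of $\varepsilon$ are among the $z_j$. No $z_j$ lies in $\varepsilon^\circ$: it would be a point of $e^\circ$ that is not a vertex of the tile with edge $\varepsilon$ and, by Lemma~\ref{lem:axis}(b), lies in no other tile, so it would not be a tile vertex. Hence $\varepsilon=z_{i-1}z_i$, and $e$ consists of the $s+1$ tile edges $z_{i-1}z_i$. If $s+1\ge3$, then $z_1z_2\subset e^\circ$, contrary to Theorem~\ref{thm:local}.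

(iii) Let $e$ be the axis. By local finiteness it contains a point that is not a tile vertex, so by Lemma~\ref{lem:axis}(b) some tile has an edge on $e=e^\circ$, contrary to Theorem~\ref{thm:local}.
\end{proof}

\section{The lune at an endpoint of a tile edge}\label{sec:lune}

We begin the proof of Theorem~\ref{thm:local}. Suppose that a tile $\tau$ with vertices $P,Q,R,U$ has its edge $PQ$ in $e^\circ$. We name the dihedral angles of $\tau$ so that opposite edges share a letter:
\[
PQ:\ a,\quad RU:\ a',\qquad PR:\ b,\quad QU:\ b',\qquad PU:\ c,\quad QR:\ c'.
\]
By Lemma~\ref{lem:axis}(b), applied in the relative interior of $PQ$, we have $a=m(T)$. We do not know in advance which edge of angle $m(T)$ this is, and for that reason (H) speaks of every such edge. It gives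
\begin{equation}\label{eq:H}
a\le b,\,b',\,c,\,c'<\pi/2,\qquad a\le a'\le\pi/2 .
\end{equation}
Let $\Delta_P,\Delta_Q,\Delta_R,\Delta_U$ be the vertex triangles of $\tau$. We name each side by its vertex and by the opposite angle:
\[
\begin{array}{c|c|c}
\text{triangle}&\text{angles}&\text{opposite sides}\\ \hline
\Delta_P& a,\ b,\ c & p_a=\angle RPU,\quad p_b=\angle QPU,\quad p_c=\angle QPR\\
\Delta_Q& a,\ b',\ c' & q_a=\angle RQU,\quad q_{b'}=\angle PQR,\quad q_{c'}=\angle PQU\\
\Delta_R& a',\ b,\ c' & r_{a'}=\angle PRQ,\quad r_b=\angle QRU,\quad r_{c'}=\angle PRU\\
\Delta_U& a',\ b',\ c & u_{a'}=\angle PUQ,\quad u_{b'}=\angle PUR,\quad u_c=\angle QUR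
\end{array}
\]
The four triangles are tied together by the angle sums of the faces $PQR$, $PRU$ and $QRU$:
\begin{equation}\label{eq:faces}
p_c+q_{b'}+r_{a'}=\pi,\qquad p_a+r_{c'}+u_{b'}=\pi,\qquad q_a+r_b+u_c=\pi .
\end{equation}
By \eqref{eq:H}, the triangles $\Delta_P$ and $\Delta_Q$ are acute, while $\Delta_R$ and $\Delta_U$ have at most one right angle, $a'$. Lemma~\ref{lem:sphere}(b) therefore gives
\begin{equation}\label{eq:short}
p_a<a,\quad q_a<a,\quad r_b<b,\quad r_{c'}<c',\quad u_{b'}<b',\quad u_c<c .
\end{equation}
The labeling has two symmetries. Exchanging $P$ and $Q$ exchanges $b\leftrightarrow c'$ and $c\leftrightarrow b'$. Exchanging $R$ and $U$ exchanges $b\leftrightarrow c$ and $b'\leftrightarrow c'$.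

Since $PQ\subset e^\circ$, the endpoint $P$ is itself a point of $e^\circ$, and the tiles at $P$ must fill a whole wedge $W$. Let $D$ be the lune of unit vectors pointing from $P$ into $W$. It has angle $a$; its apices are the direction $N$ of $Q$ and $S=-N$. Let $A$ and $B$ be the directions of $R$ and $U$, so that the vertex triangle of $\tau$ at $P$ is $\Delta=NAB$, with angles $a,b,c$ at $N,A,B$ and with $|AB|=p_a$. The triangle $\Delta$ cuts off the corner of the lune at $N$, and the whole proof is about what can lie on the far side of the arc $AB$ (Figure~\ref{fig:lune}).

\begin{figure}[ht]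
\centering
\begin{tikzpicture}[scale=1.0]
\fill[gray!15] plot[domain=0:4,samples=20] (\x,{1.7*\x*(12-\x)/36}) -- plot[domain=4.4:0,samples=20] (\x,{-1.7*\x*(12-\x)/36}) -- cycle;
\draw[thick] plot[domain=0:12,samples=40] (\x,{1.7*\x*(12-\x)/36});
\draw[thick] plot[domain=0:12,samples=40] (\x,{-1.7*\x*(12-\x)/36});
\draw[thick] (4,1.511) -- (4.4,-1.579);
\draw (4,1.511) -- (5.5,0.75) -- (4.2,-0.034) -- (5.6,-0.75) -- (4.4,-1.579);
\node[left] at (0,0) {$N$};
\node[right] at (12,0) {$S$};
\node[above] at (4,1.511) {$A=X_0$};
\node[below] at (4.4,-1.579) {$B=X_2$};
\node[left] at (4.2,-0.034) {$X_1$};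
\node at (0.9,0) {$a$};
\node at (2.4,0) {$\Delta$};
\node at (3.75,1.1) {$b$};
\node at (4.05,-1.15) {$c$};
\node at (4.6,0.74) {$t_1$};
\node at (4.75,-0.8) {$t_2$};
\node at (5.15,1.33) {\scriptsize $\ge a$};
\node at (5.1,0) {\scriptsize $\ge a$};
\node at (5.45,-1.33) {\scriptsize $\ge a$};
\end{tikzpicture}
\caption{The lune $D$ of angle $a$ at the endpoint $P$ of a tile edge on the axis (schematic, with $k=2$). The vertex triangle $\Delta$ of the tile fills the corner at $N$. The triangles $t_1,\dots,t_k$ have their bases on the arc $AB$, and at each of the points $X_0,\dots,X_k$ a gap of angle at least $a$ remains for further triangles.}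
\label{fig:lune}
\end{figure}

\begin{lemma}\label{lem:lune}
\begin{itemize}
\item[(a)] The lune $D$ is dissected into finitely many triangles, among them $\Delta$, each congruent to one of $\Delta_P,\Delta_Q,\Delta_R,\Delta_U$. All their angles lie in $[a,\pi/2]$.
\item[(b)] The points $A$ and $B$ lie on different bounding semicircles of $D$ and are not apices.
\item[(c)] There are points $A=X_0,X_1,\dots,X_k=B$, $k\ge1$, in this order on the arc $AB$, and distinct triangles $t_1,\dots,t_k\ne\Delta$ of the dissection such that $X_{i-1}X_i$ is a side of $t_i$.
\end{itemize}
\end{lemma}

\begin{proof}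
(a) If a tile contained $P$ without having it as a vertex, it would be the only tile containing $P$, by Lemma~\ref{lem:axis}(b); but $\tau$ has the vertex $P$. So all tiles at $P$ have $P$ as a vertex, and by Lemma~\ref{lem:axis}(a) their vertex triangles dissect $D$. The bounds on the angles come from \eqref{eq:H}.

(b) At points of $PQ$ close to $P$, the set $K$ still coincides with $W$, and the tangent cone of $\tau$ is $W$ by Lemma~\ref{lem:axis}(b). So the faces $PQR$ and $PQU$ lie in the two bounding half-planes of $W$. The distances $|NA|=p_c$ and $|NB|=p_b$ lie in $(0,\pi)$.

(c) Let $\Gamma$ be the great circle through $A$ and $B$. We first show that $\Gamma\cap D$ is the arc $AB$. One of the two hemispheres defining $D$ has $A$ on its boundary and $B$ in its interior; it meets $\Gamma$ in the semicircle from $A$ to $-A$ through $B$. The other meets $\Gamma$ in the semicircle from $B$ to $-B$ through $A$. These semicircles intersect in the arc $AB$, and the open arc lies in the interior of $D$.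

Let $X_0,\dots,X_k$ be the points of the arc $AB$ that are corners of triangles of the dissection, and let $y$ lie strictly between $X_{i-1}$ and $X_i$. At $y$ the triangle $\Delta$ contributes $\pi$ of the total $2\pi$, and every other triangle containing $y$ contributes at least $\pi$. So there is exactly one such triangle $t_i$; it has $y$ in the relative interior of a side, and near $y$ it is the half-disk complementary to $\Delta$. That side lies on $\Gamma$ and in $D$, hence in the arc $AB$, and its endpoints are among the $X_j$. No $X_j$ lies in its relative interior, for there $\Delta$ and $t_i$ already contribute $\pi+\pi$. So the side is $X_{i-1}X_i$. The $t_i$ are distinct because a triangle has at most one side on $\Gamma$.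
\end{proof}

We call $X_{i-1}X_i$ the \emph{base} of $t_i$. Let $\lambda_i$ and $\rho_i$ be the angles of $t_i$ at $X_{i-1}$ and $X_i$, and let $\delta_i$ be the angle opposite the base. Every base has length at most $|AB|=p_a$. Two examples show what the angles at the single point $A$ can tell us.

\begin{example}[the regular tetrahedron]\label{ex:regular}
All vertex triangles are congruent and equilateral, with a common angle $\theta$ and with sides $\pi/3$; formula \eqref{eq:cos} reads $\frac12=\frac{\cos\theta}{1-\cos\theta}$, so $\cos\theta=\frac13$ and $\pi/3<\theta<\pi/2$. The point $A$ is on the boundary of the lune, so the contributions at $A$ add up to $\pi$. The triangle $\Delta$ contributes $\theta$, which leaves no room for a contribution $\pi$; hence every contribution equals $\theta$. But $2\theta<\pi<3\theta$. This proves Theorem~\ref{thm:local} for the regular tetrahedron. The same two inequalities, two angles too few and three too many, settle every acute tetrahedron with $m(T)>\pi/3$.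
\end{example}

\begin{example}[two right angles at $A$]\label{ex:cubelune}
Take the tiling of $K=3T_0$ from Example~\ref{ex:cube}, and let $e$ be the edge of angle $\pi/4$ from $(0,0,0)$ to $(0,0,3)$. With $P=(0,0,1)$, the tile $\tau=P+T_0$ has the edge from $P$ to $Q=(0,0,2)$ in $e^\circ$, so the conclusion of Theorem~\ref{thm:local} fails. In coordinates $y=x-P$ the wedge is $0\le y_1\le y_2$ and the tangent cone of $\tau$ is $0\le y_1\le y_2\le y_3$. Let $A$ and $B$ be the directions of $(0,1,1)$ and $(1,1,1)$. Beyond $AB$ lies the mirror image $0\le y_1\le y_3\le y_2$ of this cone, so $k=1$. The planes $y_1=0$ and $y_2=y_3$ are perpendicular, so $b=\lambda_1=\pi/2$, and two triangles fill the angle at $A$.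
\end{example}

Under (H) the angle $b$ is acute, so a third triangle is forced in at $A$. In general this is not yet a contradiction, but it bounds the angles.

\begin{lemma}\label{lem:ends}
We have
\begin{equation}\label{eq:ends}
b+\lambda_1\le\pi-a,\qquad c+\rho_k\le\pi-a,
\end{equation}
and
\begin{equation}\label{eq:bound}
b,\ c,\ b',\ c'\ \le\ \pi-2a .
\end{equation}
\end{lemma}

\begin{proof}
The contributions at $A$ add up to $\pi$. As $\Delta$ contributes $b>0$, every triangle containing $A$ has $A$ as a corner. The triangles $\Delta$ and $t_1$ contribute $b+\lambda_1<\pi$, because $b<\pi/2$ and $\lambda_1\le\pi/2$. So a third triangle has a corner at $A$, with angle at least $a$, and $b+\lambda_1+a\le\pi$. At $B$ the triangles $\Delta$ and $t_k$ contribute $c+\rho_k<\pi$, and we get $c+\rho_k+a\le\pi$ in the same way. Since $\lambda_1,\rho_k\ge a$, it follows that $b,c\le\pi-2a$. Nothing so far distinguishes $P$ from $Q$, which also lies in $e^\circ$; exchanging them gives $c',b'\le\pi-2a$.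
\end{proof}

From $a\le b\le\pi-2a$ we get $a\le\pi/3$. For such thin lunes three triangles may well fit at $A$, and we have to use the whole arc $AB$.

\section{The triangles beyond the arc $AB$}\label{sec:beyond}

A thin lune has one compensating feature: the arc $AB$ is short, $p_a<a$, and every base must fit into it. To make the most of this we work at the endpoint with the shorter arc. After exchanging $P$ and $Q$ if necessary,
\begin{equation}\label{eq:wlog}
p_a\le q_a .
\end{equation}
For each $t_i$ fix a congruence onto one of the four vertex triangles of $\tau$. It carries the base to one of the twelve sides in the table of Section~\ref{sec:lune}, which we call the \emph{type} of the base. We shall find a triangle $t_i$ for which ten of the twelve types are impossible.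

We want to repeat the argument at $A$ at the points $X_i$ with $0<i<k$. There the danger of Example~\ref{ex:cubelune} returns: $\rho_i$ and $\lambda_{i+1}$ could both equal $a'=\pi/2$. The angle $a'$ is a base angle exactly for the types $r_b$, $r_{c'}$, $u_{b'}$, $u_c$, and these sides are too long.

\begin{lemma}\label{lem:four}
Each of $r_b$, $r_{c'}$, $u_{b'}$, $u_c$ is greater than $a$. Hence no base has one of these types, and all base angles $\lambda_i,\rho_i$ are less than $\pi/2$.
\end{lemma}

\begin{proof}
By \eqref{eq:short} and \eqref{eq:bound}, each of the four numbers is less than $\pi-2a$, and $p_a,q_a<a$. In the face $PRU$, by \eqref{eq:faces},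
\[
r_{c'}=\pi-p_a-u_{b'}>\pi-a-(\pi-2a)=a,\qquad u_{b'}=\pi-p_a-r_{c'}>a ,
\]
and in the face $QRU$ we have $r_b=\pi-q_a-u_c>a$ and $u_c=\pi-q_a-r_b>a$. A base has length at most $p_a<a$, so these types do not occur. What remains are the sides of the acute triangles $\Delta_P$ and $\Delta_Q$, the type $r_{a'}$ with base angles $b,c'$, and the type $u_{a'}$ with base angles $b',c$. All these base angles are acute by \eqref{eq:H}.
\end{proof}

Now we count. Take first $k=1$. Adding the two inequalities \eqref{eq:ends} gives $(b+c)+(\lambda_1+\rho_1)\le2(\pi-a)$. The triangle $\Delta$ has angle sum greater than $\pi$, so $b+c>\pi-a$ takes more than half, and $\lambda_1+\rho_1<\pi-a$. In particular $t_1$ is not the mirror image of $\Delta$ in $AB$, the candidate that fits the arc for every $T$. For general $k$ there are $k+1$ points and $k+1$ triangles with a side on $AB$, and the same averaging works.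

\begin{lemma}\label{lem:count}
There is an $i$ with $\lambda_i+\rho_i<\pi-a$, and then $\delta_i>a$.
\end{lemma}

\begin{proof}
Let $0<i<k$. At $X_i$ the triangle $\Delta$ contributes $\pi$, so the other contributions add up to $\pi$. By Lemma~\ref{lem:four}, $0<\rho_i+\lambda_{i+1}<\pi$. So there is a further triangle at $X_i$; it contributes less than $\pi$, so $X_i$ is one of its corners, and its angle there is at least $a$. Thus $\rho_i+\lambda_{i+1}\le\pi-a$. Adding these $k-1$ inequalities to the two in \eqref{eq:ends}, we obtain
\[
b+c+\sum_{i=1}^k(\lambda_i+\rho_i)\le(k+1)(\pi-a).
\]
Since $b+c>\pi-a$, the sum is less than $k(\pi-a)$, so one of its $k$ terms is less than $\pi-a$. For that $i$ the angle sum of $t_i$ gives $\delta_i>\pi-\lambda_i-\rho_i>a$.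
\end{proof}

Fix such an $i$. The base of $t_i$ has length at most $p_a$ and lies opposite an angle greater than $a$. In the acute triangle $\Delta_P$ a side opposite an angle greater than $a$ is longer than $p_a$, by Lemma~\ref{lem:sphere}(c). In $\Delta_Q$ such a side is longer than $q_a$, and $q_a\ge p_a$; this is the only use of \eqref{eq:wlog}. So the base has type $r_{a'}$ or $u_{a'}$. Exchanging $R$ and $U$ fixes $a$, $p_a$, $q_a$ and preserves \eqref{eq:H} and \eqref{eq:bound}, so we may assume that the type is $r_{a'}$. The base angles are then $b$ and $c'$, and
\begin{equation}\label{eq:last}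
r_{a'}\le p_a,\qquad b+c'<\pi-a .
\end{equation}

\section{Two bounds for the arc $AB$}\label{sec:last}

It remains to show that \eqref{eq:last} is incompatible with the inequalities already proved. The tilings have now done their work; what is left concerns the single tetrahedron $\tau$. The angle $r_{a'}$ is the angle at $R$ of the face $PQR$. It is small only if the other two angles $p_c$ and $q_{b'}$ of this face are large, and Lemma~\ref{lem:sphere}(a) bounds these in terms of $b$ and $c'$, the two angles constrained by \eqref{eq:last}. This yields a lower bound for $r_{a'}$, hence for $p_a$. Put $x=\cos a\in(0,1)$.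

\begin{lemma}\label{lem:lower}
We have $\sin\dfrac{p_a}2>\cot a\,\tan\dfrac a2=\dfrac{x}{1+x}$.
\end{lemma}

\begin{proof}
Let $\xi=\cot a\cot b$ and $\eta=\cot a\cot c'$; both are positive by \eqref{eq:H}. Since $c<\pi/2$ and $b'<\pi/2$, Lemma~\ref{lem:sphere}(a), applied in $\Delta_P$ and in $\Delta_Q$, gives $\cos p_c>\xi$ and $\cos q_{b'}>\eta$. In particular $\xi,\eta\in(0,1)$. By \eqref{eq:faces} and the convexity of $\arcsin$ on $[0,1]$,
\[
r_{a'}=\Bigl(\frac\pi2-p_c\Bigr)+\Bigl(\frac\pi2-q_{b'}\Bigr)>\arcsin\xi+\arcsin\eta\ge2\arcsin\frac{\xi+\eta}2 .
\]
The cotangent is convex and decreasing on $(0,\pi/2]$, and $\frac{b+c'}2<\frac{\pi-a}2<\frac\pi2$ by \eqref{eq:last}. Hence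
\[
\frac{\xi+\eta}2=\cot a\;\frac{\cot b+\cot c'}2\ge\cot a\,\cot\frac{b+c'}2>\cot a\,\cot\frac{\pi-a}2=\cot a\,\tan\frac a2 .
\]
Since $r_{a'}\le p_a<\pi$, we conclude that $\sin\frac{p_a}2\ge\sin\frac{r_{a'}}2>\frac{\xi+\eta}2>\cot a\tan\frac a2$. Finally, $\tan\frac a2=\frac{\sin a}{1+\cos a}$ gives $\cot a\tan\frac a2=\frac x{1+x}$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:local}]
We show that $\sin\frac{p_a}2\le\frac x{1+x}$, which contradicts Lemma~\ref{lem:lower}.

\emph{Case $a\le\pi/4$.} Here the bound $p_a<a$ suffices: since $\cot a\ge1$,
\[
\sin\frac{p_a}2<\sin\frac a2<\tan\frac a2\le\cot a\,\tan\frac a2 .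
\]

\emph{Case $a\ge\pi/4$.} The bound $p_a<a$ is now too weak; at $a=\pi/3$ it gives $\sin\frac{p_a}2<\frac12$, while $\frac x{1+x}=\frac13$. But this is exactly the range in which $\beta=\pi-2a$ is at most $\pi/2$, so that \eqref{eq:bound} says more than (H). We have $b,c\le\beta\le\pi/2$ and $\sin^2\beta=\sin^22a=4x^2(1-x^2)$. Lemma~\ref{lem:sphere}(d) in $\Delta_P$ gives
\[
\cos^2\frac{p_a}2=\frac{1+\cos p_a}2\ \ge\ \frac{1+x}{8x^2(1-x^2)}=\frac1{8x^2(1-x)} .
\]
The inequality to be proved is equivalent to $\cos^2\frac{p_a}2\ge1-\frac{x^2}{(1+x)^2}=\frac{1+2x}{(1+x)^2}$. So it is enough to show that $(1+x)^2\ge8x^2(1-x)(1+2x)$. Since $(1-x)(1+2x)=1+x-2x^2$, the difference of the two sides is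
\[
(1+x)^2-8x^2(1+x)+16x^4=(1+x-4x^2)^2\ge0 .
\]

In both cases we have a contradiction, so no tile has an edge in $e^\circ$. This proves Theorem~\ref{thm:local}, and with it Corollary~\ref{cor:main} and Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
The square vanishes at $x=(1+\sqrt{17})/8$, which lies between $\cos\frac\pi3=\frac12$ and $\cos\frac\pi4=\frac1{\sqrt2}$. At this value of $a$ the upper and lower bounds for $p_a$ coincide, and the contradiction comes from the strict inequality in Lemma~\ref{lem:lower} alone.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Haverkort}
Herman Haverkort, \emph{No acute tetrahedron is an 8-reptile}, arXiv:1508.03773 (2015).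

\end{thebibliography}
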